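# Silting-discreteness of preprojective algebras of Dynkin type

## 1. Type $A_2$: complexes that are representations of a line

Inside the homotopy category of projectives over a finite-dimensional algebra there are objects that generate the whole category the way the algebra does and have no positive self-extensions. They are called silting complexes. They form a partially ordered set, and one can ask whether the intervals of this set are finite. The question of this lecture, taken from Jenny August and Alex Dugas, *Silting and Tilting for Weakly Symmetric Algebras*, arXiv:2101.03097 (2021), is whether they are finite for every preprojective algebra of Dynkin type. We first treat the easy type $A_2$ completely, and then see what is lost beyond it.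

Throughout, $k$ is an algebraically closed field and $A$ is a basic finite-dimensional $k$-algebra. Modules are left modules and $P_i=Ae_i$. Maps act on the right and compose from left to right: $fg$ means first $f$, then $g$. Hence $\operatorname{Hom}(P_i,P_j)=e_iAe_j$. Complexes are cohomological, with $(U[1])^n=U^{n+1}$. Changing the sign of one differential of a complex gives an isomorphic complex, so such signs are dropped. For a triangulated category $\mathcal T$ and an object $T$, $\operatorname{thick}(T)$ is the smallest triangulated subcategory that contains $T$ and is closed under direct summands. Write $D=\operatorname{Hom}_k(-,k)$ and $\operatorname{RHom}^i(U,V)=\operatorname{Hom}(U,V[i])$.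

**Definition 1 (silting, tilting, order).** A complex $T\in\mathrm K^b(\operatorname{proj}A)$ is *silting* if $\operatorname{Hom}(T,T[i])=0$ for all $i>0$ and $\operatorname{thick}(T)=\mathrm K^b(\operatorname{proj}A)$. It is *tilting* if moreover $\operatorname{Hom}(T,T[i])=0$ for all $i<0$. For silting $T,U$ write $T\ge U$ if $\operatorname{Hom}(T,U[i])=0$ for all $i>0$.

**Definition 2 (discreteness).** $A$ is *silting-discrete* if for every silting $T$ and every $\ell>0$ there are only finitely many basic silting $U$ with $T\ge U\ge T[\ell]$. It is *tilting-discrete* if the same holds with $T$ tilting and $U$ basic tilting.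

The same words are used in any Hom-finite Krull–Schmidt $k$-linear triangulated category $\mathcal T$ with a silting object. For $A=k$ the indecomposable complexes are the $k[i]$, the basic silting complexes are again the $k[i]$, and $k[i]\ge k[j]$ exactly when $i\le j$. Between $k$ and $k[\ell]$ there are $\ell+1$ of them, so $k$ is silting-discrete.

For objects, $T*T[1]*\cdots*T[\ell]$ denotes the class of iterated extensions of objects of $\operatorname{add}T,\operatorname{add}T[1],\dots,\operatorname{add}T[\ell]$. For instance $U\in T*T[1]$ means that there is a triangle $T_0\to U\to T_1[1]\to T_0[1]$ with $T_0,T_1\in\operatorname{add}T$. One fact is needed now.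

(F1) (Aihara–Iyama 2012) If $T\ge U\ge T[\ell]$ are silting, then $U\in T*T[1]*\cdots*T[\ell]$.

The preprojective algebra $\Pi$ of type $A_2$ has two vertices, arrows $a:1\to2$ and $b:2\to1$, and relations $ab=0=ba$. So $\operatorname{rad}^2\Pi=0$.

**Proposition 1.** The preprojective algebra of type $A_2$ is silting-discrete.

**Proof.** The purpose is to show that in any bounded range of degrees there are only finitely many indecomposable complexes. Every object of $\mathrm K^b(\operatorname{proj}\Pi)$ is isomorphic to a complex with differentials in the radical, obtained by removing contractible summands, and a nonzero radical complex is nonzero in $\mathrm K^b(\operatorname{proj}\Pi)$. Write the terms as $P_1\otimes V_j\oplus P_2\otimes W_j$ with vector spaces $V_j,W_j$. The only radical maps between $P_1,P_2$ are multiples of $a$ and $b$. Hence the differential is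
$$a\otimes(V_j\to W_{j+1})\;+\;b\otimes(W_j\to V_{j+1}),$$
and $d^2=0$ holds automatically because $ab=ba=0$. So the complex is a representation, without relations, of the two linear quivers
$$\cdots\to V_0\to W_1\to V_2\to\cdots,\qquad \cdots\to W_0\to V_1\to W_2\to\cdots.$$
Isomorphic representations give isomorphic complexes, and a decomposition of the representation decomposes the complex. An indecomposable object therefore comes from an indecomposable representation. A linear quiver with finitely many vertices has finitely many of these, one for each interval. So in a bounded range of degrees there are finitely many indecomposable objects.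

Now let $T\ge U\ge T[\ell]$, with $T$ in degrees $[m,n]$. By (F1), $U$ is an iterated extension of objects of $\operatorname{add}T[i]$, $0\le i\le\ell$. An extension is a cone, whose terms are the sums of the terms of its two constituents. So $U$ is isomorphic to a complex in degrees $[m-\ell,n]$, and removing contractible summands does not enlarge this range. A basic $U$ is a sum of pairwise non-isomorphic members of a finite list, so there are finitely many $U$. $\square$

The proof used only that products of arrows vanish. For larger diagrams they do not: $d^2=0$ becomes a genuine condition, and the complexes are no longer free representations of a line. What can replace the list of indecomposables? Two tools will: mutation, which moves from one silting complex to its neighbors, and the Nakayama functor, which detects tilting.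

## 2. Socles of preprojective algebras, and the answer

**Definition 3.** Let $\Delta$ be a Dynkin graph of type $A_n$, $D_n$, $E_6$, $E_7$ or $E_8$. Replace every edge $i-j$ by two arrows $i\to j$ and $j\to i$, giving a quiver $\overline Q$. The preprojective algebra is $\Pi=k\overline Q/(\rho_i)$ with one relation for each vertex,
$$\rho_i=\sum_{j\sim i}\pm(i\to j\to i),$$
where the sign is $+$ if $i\to j$ belongs to a chosen orientation of $\Delta$, and $-$ otherwise.

For example, type $A_3$ has arrows $a_1:1\to2$, $b_1:2\to1$, $a_2:2\to3$, $b_2:3\to2$. After rescaling one arrow the relations are $a_1b_1=0$, $b_2a_2=0$ and $b_1a_1=a_2b_2$.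

The algebra $\Pi$ is finite-dimensional and graded by path length. Let $h$ be the Coxeter number: $n+1$ for $A_n$, $2n-2$ for $D_n$, and $12,18,30$ for $E_6,E_7,E_8$. The following standard facts are in Brenner–Butler–King, *Periodic algebras which are almost Koszul* (2002). The algebra $\Pi$ is self-injective, and there is a permutation $i\mapsto i^*$ of the vertices and a homogeneous element $s_i\in e_i\Pi e_{i^*}$ of degree $h-2$ with
$$\operatorname{soc}(e_i\Pi)=ks_i=\operatorname{soc}(\Pi e_{i^*}).\tag{1}$$
The permutation is the nontrivial involution of the graph for $A_n$ $(n\ge2)$, $D_{2m+1}$ and $E_6$, and the identity for $A_1$, $D_{2m}$, $E_7$, $E_8$. The Nakayama functor $\nu$ is an autoequivalence of $\mathrm K^b(\operatorname{proj}\Pi)$ with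
$$\nu P_i\cong P_{i^*},\qquad \operatorname{Hom}(U,V)\cong D\operatorname{Hom}(V,\nu U).\tag{2}$$
A nonzero element of $e_i\Pi$ of highest degree lies in the socle, so $\Pi$ lives in degrees $\le h-2$.

In type $A_2$ one has $h=3$, $s_1=a$, $s_2=b$. In type $A_3$ one has $h=4$, $s_1=a_1a_2$, $s_2=b_1a_1$, $s_3=b_2b_1$.

Aihara and Mizuno proved that all these algebras are tilting-discrete. For silting the answer depends on the type.

**Theorem 2.** Let $\Pi$ be the preprojective algebra of a Dynkin graph $\Delta$ over $k$. Then $\Pi$ is silting-discrete if and only if $\Delta\in\{A_1,A_2,A_3\}\cup\{D_{2m}\ (m\ge2),E_7,E_8\}$. Thus it fails for $A_n$ $(n\ge4)$, $D_{2m+1}$ $(m\ge2)$ and $E_6$.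

In particular the assertion that every preprojective algebra of Dynkin type over $k$ is silting-discrete is false. Type $A_2$ is Proposition 1. Types $A_1,D_{2m},E_7,E_8$ are Proposition 4, the failures are Proposition 7, and type $A_3$ is Proposition 15.

## 3. Mutation, bricks, and a criterion for discreteness

Let $\mathcal T$ be Hom-finite Krull–Schmidt, $k$-linear, triangulated, with a silting object. For $T=X\oplus Y$, a left $\operatorname{add}Y$-approximation of $X$ is a map $X\to Y'$ with $Y'\in\operatorname{add}Y$ through which every map from $X$ to an object of $\operatorname{add}Y$ factors.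

(F2) (Aihara–Iyama 2012) If $T=X\oplus Y$ is silting and $X\to Y'$ is a left $\operatorname{add}Y$-approximation with cone $X'$, then $X'\oplus Y$ is silting. This is the *left mutation* of $T$ at $X$. Dually, the cocone of a right approximation $Y'\to X$ gives the *right mutation*. A mutation is *irreducible* if $X$ is indecomposable and the approximation is taken minimal.

(F3) (Aihara–Iyama 2012) All basic silting objects of $\mathcal T$ have the same number of indecomposable summands.

For instance, in type $A_2$ the left approximation of $P_1$ is $a:P_1\to P_2$. So the left mutation of $\Pi$ at $P_1$ is $X\oplus P_2$ with $X=(P_1\xrightarrow{a}P_2)$ in degrees $-1,0$.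

A module $M$ over a finite-dimensional algebra $B$ is a *brick* if $\operatorname{End}(M)$ is a division algebra. Over the Kronecker algebra (two vertices, two parallel arrows) the modules $k\rightrightarrows k$ with maps $(1,\lambda)$, $\lambda\in k$, are pairwise non-isomorphic bricks. As $k$ is infinite, there are infinitely many. A module $M$ is *support $\tau$-tilting* if for some idempotent $e$ it is a $B/BeB$-module that is $\tau$-rigid ($\operatorname{Hom}(M,\tau M)=0$ over $B/BeB$) and has as many indecomposable summands up to isomorphism as $B/BeB$ has simple modules. For $B=k[y]/(y^2)$ the basic ones are $0$ and $B$, and the only brick is the simple module. Call $B$ *$\tau$-tilting finite* if it has finitely many basic support $\tau$-tilting modules. We use this notion only through the next facts.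

(F4) (Iyama–Jørgensen–Yang 2014) For $T$ silting, the basic silting objects in $T*T[1]$ are in bijection with the basic support $\tau$-tilting $\operatorname{End}(T)$-modules, compatibly with mutation.

(F5) (Demonet–Iyama–Jasso 2019) A finite-dimensional algebra is $\tau$-tilting finite if and only if it has finitely many bricks.

(F6) (Aihara–Mizuno 2017, Theorem 2.4) Let $A$ be silting in $\mathcal T$. Then $\mathcal T$ is silting-discrete if and only if for every $T$ obtained from $A$ by iterated irreducible left mutation there are finitely many basic silting $U$ with $T\ge U\ge T[1]$.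

(F7) (Aihara 2013) In a silting-discrete category, if $T\ge U$ are silting, then $U$ is an iterated irreducible left mutation of $T$.

**Lemma 3.** (a) For $T,U$ silting, $U\in T*T[1]$ if and only if $T\ge U\ge T[1]$. Hence there are finitely many basic silting $U$ with $T\ge U\ge T[1]$ if and only if $\operatorname{End}(T)$ is $\tau$-tilting finite.
(b) Quotients and opposites of $\tau$-tilting finite algebras are $\tau$-tilting finite, and so are representation-finite algebras.
(c) If $e\in B$ is an idempotent and $eBe$ has a quotient with infinitely many bricks, then $B$ has infinitely many bricks.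

**Proof.** (a) One direction is (F1). Conversely let $T_0\to U\to T_1[1]\to T_0[1]$ be a triangle with $T_0,T_1\in\operatorname{add}T$. For $i>0$, $\operatorname{Hom}(T,U[i])$ sits between $\operatorname{Hom}(T,T_0[i])=0$ and $\operatorname{Hom}(T,T_1[i+1])=0$. Also $\operatorname{Hom}(U,T[1+i])$ sits between $\operatorname{Hom}(T_1[1],T[1+i])=\operatorname{Hom}(T_1,T[i])=0$ and $\operatorname{Hom}(T_0,T[1+i])=0$. The second sentence follows with (F4).

(b) Use (F5). Bricks over a quotient are bricks over the algebra, the duality $D$ sends bricks to bricks over the opposite algebra, and a representation-finite algebra has finitely many indecomposables. In particular, the choice of left or right $\operatorname{End}(T)$-modules does not matter.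

(c) Bricks over a quotient of $eBe$ are bricks over $eBe$. The functor $-\otimes_{eBe}eB:\operatorname{mod}eBe\to\operatorname{mod}B$ is left adjoint to $(-)e$, and its unit $N\to (N\otimes_{eBe}eB)e=N$ is an isomorphism. So it is fully faithful and sends pairwise non-isomorphic bricks to pairwise non-isomorphic bricks. $\square$

## 4. Types $A_1$, $D_{2m}$, $E_7$, $E_8$: mutations stay tilting

In these types $\nu P_i\cong P_i$ for all $i$. One more fact is used.

(F8) (Adachi–Iyama–Reiten, Corollary 2.38) A finite connected component of the mutation graph of support $\tau$-tilting modules is the whole graph.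

**Proposition 4.** The preprojective algebras of type $A_1$, $D_{2m}$ $(m\ge2)$, $E_7$ and $E_8$ are silting-discrete.

(This case also follows from August–Dugas.)

**Proof.** Call a silting $T$ *fixed* if $\nu T_j\cong T_j$ for each indecomposable summand $T_j$.

**Step 1: fixed objects are tilting.** For $i>0$, by (2), $\operatorname{Hom}(T,T[-i])\cong D\operatorname{Hom}(T[-i],\nu T)=D\operatorname{Hom}(T,\nu T[i])\cong D\operatorname{Hom}(T,T[i])=0$.

**Step 2: irreducible mutations of fixed objects are fixed.** Let $T=X\oplus Y$ be fixed with $X$ indecomposable, and let $X\to Y'$ be a minimal left $\operatorname{add}Y$-approximation with cone $X'$. Applying $\nu$ gives a minimal left $\operatorname{add}(\nu Y)=\operatorname{add}Y$-approximation of $\nu X\cong X$, with cone $\nu X'$. Minimal approximations are unique up to isomorphism, so $\nu X'\cong X'$. The argument for right mutation is dual.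

**Step 3: finiteness.** Let $T$ be an iterated irreducible left mutation of $\Pi$. By Step 2 it is fixed. By (F4) the mutation graph of support $\tau$-tilting $\operatorname{End}(T)$-modules is that of the basic silting objects in $T*T[1]$. All objects in the connected component of $T$ are reached from $T$ by mutations, so they are fixed, so they are tilting. By Lemma 3(a) they lie between $T$ and $T[1]$. Since $\Pi$ is tilting-discrete, the component is finite. By (F8) it is everything. So there are finitely many basic silting $U$ with $T\ge U\ge T[1]$, and (F6) applies. $\square$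

When $*$ is not the identity, this argument stops at its first mutation. Take type $A_2$ and $T=X\oplus P_2$ as above. Then $\nu P_1\cong P_2$, and $T$ is silting but not tilting: the map $b:P_2\to P_1$ satisfies $ba=0$, so it is a nonzero element of $\operatorname{Hom}(P_2,X[-1])$, where $X[-1]=(P_1\xrightarrow{a}P_2)$ sits in degrees $0,1$ and there are no homotopies. Tilting-discreteness gives no information about such objects. In type $A_2$ the conclusion survives by Proposition 1. In general we must look at what mutating twice at one vertex $i\ne i^*$ does.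

## 5. Types $A_n$ $(n\ge4)$, $D_{2m+1}$, $E_6$: a Kronecker algebra after two mutations

Let $\Delta$ have at least two vertices and let $i$ be a vertex. Put $P'=\bigoplus_{j\sim i}P_j$. Let $a=(a_j):P_i\to P'$ consist of the arrows out of $i$, and $b=(b_j):P'\to P_i$ of the arrows into $i$, with signs such that the relation at $i$ reads $ab=0$. Write $s=s_i$, and $\Pi/P_i$ for $\bigoplus_{j\ne i}P_j$.

**Lemma 5.** (E1) If $f:P'\to P_j$ and $af=0$, then $f\in b\cdot e_i\Pi e_j$.
(E2) If $g\in e_i\Pi e_j$ and $bg=0$, then $g=0$ when $j\ne i^*$, and $g\in ks$ when $j=i^*$. Conversely $bs=0$.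

**Proof.** (E1) Lift $f$ to $\tilde f=(\tilde f_l)$ in the path algebra. Then $\sum_la_l\tilde f_l$ lies in the relation ideal $I$. The space $e_iI$ is spanned by elements $u\rho_mv$. If the path $u$ has positive length it starts with some $a_l$, so the element lies in $a_lI$. If $u$ is trivial, the element is $\rho_iv=\sum_la_lb_lv$. So there are $r_l\in I$ and $v$ with
$$\sum_la_l(\tilde f_l-r_l-b_lv)=0$$
in the path algebra. There $\sum_la_lw_l=0$ forces all $w_l=0$. So $\tilde f_l=r_l+b_lv$, that is, $f_l=b_lv$ in $\Pi$.

(E2) If $bg=0$, every arrow ending at $i$ kills $g$ from the left, and so do the other arrows because $g=e_ig$. So $g\in\operatorname{soc}(\Pi e_j)$. By (1) and since $*$ is an involution, this socle is $ks_{j^*}$ with $s_{j^*}\in e_{j^*}\Pi e_j$. If $g\ne0$ then $j^*=i$, so $j=i^*$ and $g\in ks$. Conversely $s\in\operatorname{soc}(\Pi e_{i^*})$ is killed from the left by all arrows. $\square$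

**Lemma 6.** Put $x=ba:P'\to P'$. The objects $X\oplus\Pi/P_i$ and $T=X'\oplus\Pi/P_i$ are silting, where
$$X=(P_i\xrightarrow{a}P')\ \text{in degrees }-1,0,\qquad X'=(P_i\xrightarrow{a}P'\xrightarrow{x}P')\ \text{in degrees }-2,-1,0.$$

**Proof.** A map $P_i\to P_j$ with $j\ne i$ is a combination of paths of positive length, each starting with an arrow. So it factors through $a$, and $a$ is a left $\operatorname{add}(\Pi/P_i)$-approximation with cone $X$. Next, for $j\ne i$, a map $X\to P_j$ is an $f:P'\to P_j$ with $af=0$, and there are no homotopies. By (E1) and the factorization just used,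
$$\operatorname{Hom}(X,P_j)=b\,e_i\Pi e_j=ba\operatorname{Hom}(P',P_j).$$
The map $X\to P'$ given by $x$ in degree $0$ is a chain map since $ax=aba=0$. So it is a left $\operatorname{add}(\Pi/P_i)$-approximation (note $P'\in\operatorname{add}(\Pi/P_i)$), with cone $X'$. Apply (F2) twice. $\square$

To disprove discreteness, we want a silting $T$ whose endomorphism algebra has two independent irreducible maps between two summands. A sensible first attempt is the single mutation $X\oplus\Pi/P_i$, but it does not show such a pair between $X$ and a projective. Every map $X\to P_j$ factors through $x:X\to P'$, and $P'$ contains each indecomposable at most once. So modulo compositions of two radical maps, $\operatorname{Hom}(X,P_j)$ is spanned by the single component $x_j$ if $j\sim i$, and is zero otherwise. Likewise a map $P_j\to X$ is given by a map $P_j\to P'$, so it factors through $P'\to X$, and there is at most one arrow in this direction too.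

After the second mutation the condition on a map $f:P'\to P_{i^*}$ is no longer $af=0$ but $b(af)=0$. By (E2) this allows exactly one new possibility, $af=s$. The socle element thus produces a map which is not of the form $bq$, and this is the second arrow.

In type $A_4$ with $i=2$, $i^*=3$, everything is visible. Here $h-2=3$, $P'=P_1\oplus P_3$, and $\Pi$ vanishes in degrees $\ge4$. A map $X'\to P_3$ is an $f:P_1\oplus P_3\to P_3$ with $xf=0$. For $f$ of degree $2$ this is automatic, since $xf$ has degree $4$. In degree $2$ there are the path $1\to2\to3$ and, on $P_3$, the path $3\to2\to3$, which equals $3\to4\to3$ up to sign. The spaces $(e_1\Pi e_3)_2$ and $(e_3\Pi e_3)_2$ are one-dimensional: there is one path and no relation in the first case, and two paths and one relation in the second. In degree $0$ only multiples of $f=(0,1)$ occur, and $xf=ba_3\ne0$ by (E2). For parity reasons there is nothing in other degrees. So $\operatorname{Hom}(X',P_3)$ is two-dimensional and concentrated in degree $2$, and compositions with radical endomorphisms, once these are known to be of positive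 degree, vanish in it. The general proof separates the two maps more carefully.

**Proposition 7.** Let $i$ be a vertex with $i^*\ne i$ and $\operatorname{dist}(i,i^*)<h-2$. Then $\Pi$ is not silting-discrete. Such a vertex exists in types $A_n$ $(n\ge4)$, $D_{2m+1}$ $(m\ge2)$ and $E_6$.

**Proof.**

**Step 1: the vertices exist.** For $A_n$, $n\ge4$, take $i=2$, $i^*=n-1$. The distance is $n-3<n-1=h-2$. For $D_n$ with $n\ge5$ odd take a fork vertex. The distance is $2<2n-4=h-2$. For $E_6$ take the end of a long arm. The distance is $4<10=h-2$.

**Step 2: the shortest path is nonzero and not in the socle.** Put $d=\operatorname{dist}(i,i^*)$ and let $p\in e_i\Pi e_{i^*}$ be the shortest path. Elements of the relation ideal from $i$ to $i^*$ are combinations of $u\rho_mv$ with $uv$ a path from $i$ to $i^*$, so they have degree $\ge d+2$. Hence $p\ne0$. All paths from $i$ to $i^*$ have the same parity because $\Delta$ is a tree. So $h-2>d$ gives $h-2\ge d+2\ge3$. In particular $p\notin ks$.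

**Step 3: the radical of $\operatorname{End}(X')$ has positive degree.** Let $T=X'\oplus\Pi/P_i$ be as in Lemma 6. The differentials $a,x$ are homogeneous of degrees $1,2$, so chain endomorphisms $(\varphi_{-2},\varphi_{-1},\varphi_0)$ decompose into homogeneous ones. In degree $0$, $\varphi_{-2}=\lambda$ is a scalar and $\varphi_{-1},\varphi_0$ are diagonal. From $a\varphi_{-1}=\lambda a$ we get $\varphi_{-1}=\lambda$. With $\varphi_0=\operatorname{diag}(\mu_j)$, $x\varphi_0=\lambda x$ says $(\mu_j-\lambda)ba_j=0$ for all $j\sim i$. Now $ba_j\ne0$ by (E2), because $a_j\neq 0$ has degree $1<h-2$ and so is not in $ks$. So $\varphi_0=\lambda$, and the degree-$0$ chain endomorphisms are scalars. Those of positive degree are nilpotent and form an ideal. By (F3), $X'\notin\operatorname{add}(\Pi/P_i)$, so $X'\ne0$. Hence $\operatorname{End}(X')$ is local with residue field $k$, and its radical $J'$ is the image of the positive-degree chain endomorphisms. So $X'$ is indecomposable and not isomorphic to any $P_j$ with $j\ne i$.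

**Step 4: compute $H=\operatorname{Hom}(X',P_{i^*})$.** Since $i^*\ne i$, $P_{i^*}$ is a summand of $\Pi/P_i$. There are no homotopies, so $H=\{f:P'\to P_{i^*}\mid xf=0\}$. As $xf=b(af)$, (E2) says that $f\in H$ if and only if $af\in ks$. As $s$ has positive degree, $s=af_0$ with $f_0$ homogeneous of degree $h-3$. If $af=cs$, then $a(f-cf_0)=0$ and (E1) applies. Since $ab=0$ and $af_0\ne0$,
$$H=b\,e_i\Pi e_{i^*}\oplus kf_0 .$$
Put $f_1=bp$. By Step 2 and (E2), $f_1\ne0$. Its degree is $d+1$. All of $H$ lives in degrees $\ge d+1$, since $h-3\ge d+1$.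

**Step 5: $f_0,f_1$ are independent modulo $R=J'H+HJ''$**, where $J''=\operatorname{rad}\operatorname{End}(P_{i^*})$ is the positive-degree part of $e_{i^*}\Pi e_{i^*}$.

First, $aR=0$. For $f\in H$ and $z\in J''$ we have $afz\in sJ''=0$, since $s\in\operatorname{soc}(e_i\Pi)$. Let $\varepsilon\in J'$ be represented by a homogeneous chain map of positive degree, so that $x\varepsilon_0=\varepsilon_{-1}x$. The composite with $f\in H$ is $\varepsilon_0f$. If $f=bq$, put $g=a\varepsilon_0b\in e_i\Pi e_i$. Then
$$bg=x\varepsilon_0b=\varepsilon_{-1}xb=\varepsilon_{-1}bab=0,$$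
so $g=0$ by (E2), because $i\ne i^*$. Hence $a\varepsilon_0bq=0$. If $f=f_0$, then $b(a\varepsilon_0f_0)=\varepsilon_{-1}baf_0=\varepsilon_{-1}bs=0$, so $a\varepsilon_0f_0\in ks$. Its degree exceeds $1+(h-3)=\deg s$, so it is $0$.

Second, $R$ lives in degrees $\ge d+2$, since $H$ lives in degrees $\ge d+1$ and $J',J''$ have positive degree.

Now let $\lambda f_0+\mu f_1\in R$. Applying $a$ gives $\lambda s+\mu abp=\lambda s=0$, so $\lambda=0$. Then $\mu f_1\in R$ has degree $d+1$, so $\mu=0$.

**Step 6: the Kronecker algebra.** Let $M=X'\oplus P_{i^*}$, $C=\operatorname{End}(M)$ and $J=\operatorname{rad}C$. The summands are indecomposable, not isomorphic, and have residue field $k$. So $C/J=k\times k$, and $J$ consists of $J'$, $J''$ and all maps between the two summands. The component of $J/J^2$ from $X'$ to $P_{i^*}$ is $H/R$, of dimension $\ge2$ by Step 5. Factor $C/J^2$ by a sub-bimodule of $J/J^2$ of codimension $2$ that contains all other components. The result is the Kronecker algebra, which has infinitely many bricks. With $B=\operatorname{End}(T)$ we have $C=eBe$ for an idempotent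 $e$. By Lemma 3(c), $B$ has infinitely many bricks. By (F5) and Lemma 3(a) there are infinitely many basic silting $U$ with $T\ge U\ge T[1]$. $\square$

The hypothesis on the distance excludes precisely what happens in small type $A$. In $A_2$ and $A_3$ a vertex with $i^*\ne i$ is an end vertex, $\operatorname{dist}(i,i^*)=h-2$, the shortest path $p$ spans $ks$, and $f_1=bp=0$. So the construction says nothing there. Type $A_2$ is done, and type $A_3$ remains.

## 6. Type $A_3$: two autoequivalences and the orbit of $P_3$

Let $\Pi$ be of type $A_3$, with arrows $a_1,b_1,a_2,b_2$ as in Section 2, and put $x=b_1a_1=a_2b_2$. From the relations,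
$$x^2=0,\quad a_1x=0,\quad xa_2=0,\quad b_2x=0,\quad xb_1=0,\qquad a_1a_2\ne0\ne b_2b_1.$$
So $e_2\Pi e_2=\langle e,x\rangle$, and the other $e_i\Pi e_j$ are one-dimensional, spanned by $e_1$, $e_3$, $a_1$, $b_1$, $a_2$, $b_2$, $a_1a_2$, $b_2b_1$. In total $\dim\Pi=10$. We have $\nu P_1\cong P_3$, $\nu P_2\cong P_2$, $\nu P_3\cong P_1$. By Mizuno (2014), $\Pi$ is $\tau$-tilting finite.

Neither earlier argument settles this case. Products of arrows are nonzero, so complexes are not representations of a line. The mutation of $\Pi$ at $P_1$ alone is not fixed by $\nu$. The substitute is that $P_3$ is exceptional: $\operatorname{RHom}(P_3,P_3)=k$ in degree $0$. Silting objects containing $P_3$ will be controlled by a category with only two summands per silting object. We show that every iterated left mutation of $\Pi$ contains, up to an autoequivalence, the summand $P_3$, and that in this situation the endomorphism algebra is $\tau$-tilting finite.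

Put $\mathcal D=\mathrm K^b(\operatorname{proj}\Pi)$. We write $\operatorname{RHom}(U,V)=\{d_1,d_2,\dots\}$ if $\operatorname{RHom}^d(U,V)$ is one-dimensional for $d$ in this set and zero otherwise; $0$ means the empty set. The following objects occur:
$$X=(P_1\xrightarrow{a_1}P_2),\quad Z=(P_2\xrightarrow{a_2}P_3),\quad W=(P_1\xrightarrow{a_1a_2}P_3),\quad X_3=(P_3\xrightarrow{b_2}P_2)\quad\text{in degrees }-1,0,$$
$$X'=(P_1\xrightarrow{a_1}P_2\xrightarrow{x}P_2)\ \text{in degrees }-2,-1,0,\qquad S=(P_1\xrightarrow{a_1}P_2\xrightarrow{x}P_2\xrightarrow{a_2}P_3)\ \text{in degrees }-3,\dots,0,$$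
and $Y=X_3[-1]$. The flip $1\leftrightarrow3$, that is $a_1\leftrightarrow b_2$, $b_1\leftrightarrow a_2$, is an automorphism of $\Pi$ and induces an autoequivalence $\sigma$ with $\sigma P_1=P_3$, $\sigma X=X_3$.

Recall Rickard's theorem in the form used here: if $T=T_1\oplus T_2\oplus T_3$ is tilting and $\Pi\cong\operatorname{End}(T)$ with $e_i$ corresponding to the projection onto $T_i$, there is a triangle autoequivalence of $\mathcal D$ sending $P_i$ to $T_i$ and acting on maps between the $P_i$ by this isomorphism.

**Lemma 8.** There is an autoequivalence $r$ of $\mathcal D$ with $r(P_1,P_2,P_3)=(X,P_2,X_3)$.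

**Proof.** Every map from $P_1$, respectively $P_3$, to $P_2$ is a multiple of $a_1$, respectively $b_2$. So $T_r=X\oplus P_2\oplus X_3$ is the left mutation of $\Pi$ at $P_1\oplus P_3$, and it is silting. The functor $\nu$ sends $a_1$ to a nonzero map $P_3\to P_2$, a multiple of $b_2$. So $\nu X\cong X_3$, similarly $\nu X_3\cong X$, and $\nu T_r\cong T_r$. As in Step 1 of Proposition 4, $T_r$ is tilting.

*Dimensions.* Since $T_r$ is tilting, $\dim\operatorname{Hom}$ between its summands is the Euler form $\sum_i(-1)^i\dim\operatorname{RHom}^i$, which depends only on classes in the Grothendieck group. With $c_{ij}=\dim e_i\Pi e_j$, so $c_{22}=2$ and all other entries are $1$, and $[X]=[P_2]-[P_1]$, $[X_3]=[P_2]-[P_3]$, one gets $\dim\operatorname{Hom}(X,X)=2-1-1+1=1$, $\dim\operatorname{Hom}(X,X_3)=2-1-1+1=1$, $\dim\operatorname{Hom}(X,P_2)=\dim\operatorname{Hom}(P_2,X)=2-1=1$, and symmetrically. This is the matrix $(c_{ij})$ again.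

*Maps.* Let $p:P_2\to X$ and $p_3:P_2\to X_3$ be the inclusions in degree $0$, and let $q:X\to P_2$, $q_3:X_3\to P_2$ be given by $x$; these are chain maps as $a_1x=0=b_2x$. Then $pq=x=p_3q_3$, so $p,q,p_3,q_3$ are nonzero. Next, $qp$ and $q_3p_3$ are nilpotent elements of $\operatorname{End}X=k$ and $\operatorname{End}X_3=k$, so they are zero. The map $qp_3:X\to X_3$ is $0$ in degree $-1$ and $x$ in degree $0$. A homotopy is $\lambda a_2:P_2\to P_3$, so null-homotopic maps are the multiples of $(a_1a_2,x)$ in degrees $(-1,0)$. So $qp_3\ne0$. Symmetrically $q_3p\ne0$, the null-homotopic maps being the multiples of $(b_2b_1,x)$.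

Hence $a_1,b_1,a_2,b_2\mapsto q,p,p_3,q_3$ respects the relations of $\Pi$ and hits a basis of every Hom space. It is a surjection $\Pi\to\operatorname{End}(T_r)$ between algebras of dimension $10$, so an isomorphism. Apply Rickard's theorem. $\square$

**Lemma 9.** Let $P_2^\sharp=(P_1\oplus P_3\xrightarrow{(a_1,b_2)}P_2)$ in degrees $0,1$. There is an autoequivalence $s$ of $\mathcal D$ with $s(P_1,P_2,P_3)=(P_1,P_2^\sharp,P_3)$, $s(a_1a_2)=a_1a_2$, and $s(a_2)$ the projection $\pi_3:P_2^\sharp\to P_3$.

**Proof.** The map $(a_1,b_2)$ is a right $\operatorname{add}(P_1\oplus P_3)$-approximation of $P_2$. So $T_s=P_1\oplus P_2^\sharp\oplus P_3$ is a right mutation of $\Pi$, hence silting. As before $\nu P_2^\sharp\cong P_2^\sharp$ (rescale the two components), so $T_s$ is $\nu$-stable and tilting. With $[P_2^\sharp]=[P_1]+[P_3]-[P_2]$ the Euler form gives $\dim\operatorname{Hom}(P_1,P_2^\sharp)=1+1-1=1$, likewise $1$ for the other mixed spaces, and $\dim\operatorname{End}(P_2^\sharp)=4-2-2+2=2$. The matrix is again $(c_{ij})$.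

Let $\pi_1,\pi_3:P_2^\sharp\to P_1,P_3$ be the projections in degree $0$. Put $j_1=(0,a_1a_2):P_1\to P_2^\sharp$ and $j_3=(b_2b_1,0):P_3\to P_2^\sharp$, which are chain maps since $a_1a_2b_2=a_1x=0$ and $b_2b_1a_1=b_2x=0$. Then
$$j_1\pi_1=0=j_3\pi_3,\qquad j_1\pi_3=a_1a_2,\qquad j_3\pi_1=b_2b_1.$$
A homotopy $(\lambda b_1,\mu a_2):P_2\to P_1\oplus P_3$ gives a null-homotopic endomorphism of $P_2^\sharp$ whose degree-$0$ part has components $\mu a_1a_2:P_1\to P_3$ and $\lambda b_2b_1:P_3\to P_1$ (the others are $\lambda a_1b_1=0$, $\mu b_2a_2=0$), and whose degree-$1$ part is $(\lambda+\mu)x$. The map $\pi_1j_1$ has only the component $a_1a_2:P_1\to P_3$, and $\pi_3j_3$ only $b_2b_1:P_3\to P_1$. Taking $\mu=1,\lambda=-1$ shows $\pi_1j_1\sim\pi_3j_3$. And $\pi_1j_1\not\sim0$, since $\mu=1$, $\lambda=0$, $\lambda+\mu=0$ is impossible. So $a_1,b_1,a_2,b_2\mapsto j_1,\pi_1,\pi_3,j_3$ respects the relations. It is onto: all four maps are nonzero, and $\pi_1j_1$ is nonzero with square zero, so $\operatorname{End}(P_2^\sharp)=\langle1,\pi_1j_1\rangle$. By dimension it is an isomorphism. Apply Rickard's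 theorem. $\square$

Let $G=\langle r,s,\sigma,[1]\rangle$ and let $O=G\cdot P_3$, up to isomorphism.

**Lemma 10.** (a) $sW\cong W$ and $sZ\cong X$.
(b) The following objects and all their shifts lie in $O$: $P_1$, $P_3$, $X$, $X_3$, $Z$, $Y$, $X'$,
$$V=(P_1\xrightarrow{a_1}P_2\xrightarrow{x}P_2\xrightarrow{x}P_2)\ \text{in degrees }-3,\dots,0,\qquad E=(P_2\xrightarrow{x}P_2\xrightarrow{b_1}P_1)\ \text{in degrees }0,1,2.$$
In particular $\operatorname{End}(X')=k=\operatorname{End}(Y)$.

**Proof.** (a) $W=\operatorname{cone}(a_1a_2)$ and $s(a_1a_2)=a_1a_2$. Also $sZ=\operatorname{cone}(\pi_3:P_2^\sharp\to P_3)$. In this cone, with terms $P_1\oplus P_3$ and $P_2\oplus P_3$ in degrees $-1,0$, the two copies of $P_3$ cancel, leaving $(P_1\xrightarrow{a_1}P_2)=X$.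

(b) $P_1=\sigma P_3$, $X=rP_1$, $X_3=rP_3$, $Z=s^{-1}X$, $Y=X_3[-1]$. Since $r(a_1)=q$ is given by $x$, $r^2P_1=rX=\operatorname{cone}(X\xrightarrow{x}P_2)=X'$. Next $r^3P_1=rX'=\operatorname{cone}(r(q):X'\to P_2)$ with $r(q)\ne0$. Now $\operatorname{Hom}(X',P_2)=\{f\in e_2\Pi e_2\mid xf=0\}=kx$ without homotopies. So $r^3P_1\cong\operatorname{cone}(X'\xrightarrow{x}P_2)=V$.

For $E$, let $Y_1=(P_2\xrightarrow{b_1}P_1)$ in degrees $0,1$, and write $\operatorname{fib}(f)=\operatorname{cone}(f)[-1]$. As $r(b_1)=p$, $rY_1=\operatorname{fib}(p:P_2\to X)=P_1$, from the triangle $P_1\xrightarrow{a_1}P_2\xrightarrow{p}X\to$. The map $x:P_2\to Y_1$ in degree $0$ is a chain map since $xb_1=0$, it is nonzero because there are no homotopies, and its fiber is $E$. So $rE$ is the fiber of a nonzero map $P_2\to P_1$, which is a multiple of $b_1$, that is $rE\cong Y_1$, and $r^2E\cong P_1$. Finally $\operatorname{End}(X')\cong\operatorname{End}(P_1)=k$ and $\operatorname{End}(Y)\cong\operatorname{End}(P_3)=k$. $\square$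

*Duality.* The assignment $a_i\leftrightarrow b_i$ is an anti-automorphism of $\Pi$: it respects $a_1b_1=0$, $b_2a_2=0$ and $b_1a_1=a_2b_2$. Composing it with $\operatorname{Hom}_\Pi(-,\Pi)$ gives a contravariant involution $\delta$ of $\mathcal D$ with $\delta P_i=P_i$, $\delta(a_i)=b_i$, $\delta(b_i)=a_i$, $\delta(x)=x$ and $\delta(N)^n=\delta(N^{-n})$. It satisfies $\operatorname{RHom}(\delta U,\delta V)=\operatorname{RHom}(V,U)$, preserves silting objects, and $\operatorname{End}(\delta T)=\operatorname{End}(T)^{op}$. For example $\delta X'=E$.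

## 7. The category ${}^\perp P_3$ and its silting objects

Let
$$\mathcal C=\{M\in\mathcal D\mid\operatorname{RHom}(M,P_3)=0\}=\{M\in\mathcal D\mid\operatorname{RHom}(P_1,M)=0\}.$$
The two descriptions agree by (2), since $\nu P_1\cong P_3$. As $sP_3=P_3$, $s$ preserves $\mathcal C$.

**Step 1: the Hom table.** Applying $\operatorname{Hom}(P_j,-)$ to the terms of $Z,X,W,S$ gives the following.

| | $Z$ | $X$ | $W$ | $S$ |
|---|---|---|---|---|
| $\operatorname{RHom}(P_1,-)$ | $0$ | $0$ | $0$ | $0$ |
| $\operatorname{RHom}(P_2,-)$ | $\{-1\}$ | $\{0\}$ | $\{-1,0\}$ | $0$ |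
| $\operatorname{RHom}(P_3,-)$ | $\{-1,0\}$ | $\{-1,0\}$ | $\{-1,0\}$ | $\{-3,\dots,0\}$ |

*Row $P_1$.* $a_1\mapsto a_1a_2$, $e_1\mapsto a_1$ and $e_1\mapsto a_1a_2$ are isomorphisms. For $S$, the first and last maps are isomorphisms and the middle one is $a_1x=0$.
*Row $P_2$.* For $Z$, $\langle e,x\rangle\to ka_2$ sends $e\mapsto a_2$, $x\mapsto0$, leaving $x$ in degree $-1$. For $X$, $b_1\mapsto x$, leaving $e$ in degree $0$. For $W$, $b_1a_1a_2=xa_2=0$. For $S$, the complex $kb_1\to\langle e,x\rangle\to\langle e,x\rangle\to ka_2$ with $b_1\mapsto x$; $e\mapsto x$, $x\mapsto0$; $e\mapsto a_2$, $x\mapsto0$ is exact.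
*Row $P_3$.* All differentials vanish, since $b_2a_2=0$, $b_2b_1a_1=b_2x=0$.

So $Z,X,W,S\in\mathcal C$. For $N\in\mathcal C$, the triangles $P_1\to P_2\to X\to$ and $P_1\to P_3\to W\to$ give
$$\operatorname{RHom}(X,N)=\operatorname{RHom}(P_2,N),\qquad\operatorname{RHom}(W,N)=\operatorname{RHom}(P_3,N).\tag{3}$$
For $\operatorname{RHom}(Z,N)$ use the triangle $P_2\xrightarrow{a_2}P_3\to Z\to$, whose long exact sequence contains $\operatorname{Hom}(P_3,N[i])\to\operatorname{Hom}(P_2,N[i])\to\operatorname{Hom}(Z,N[i+1])$ with first map precomposition by $a_2$. For $N=Z$ the map in degree $-1$ sends $b_2\mapsto a_2b_2=x$, an isomorphism, so $\operatorname{RHom}(Z,Z)=\{0\}$. For $N=X$ the map in degree $0$ sends $b_2\mapsto x$, which is null-homotopic as $x=b_1a_1$, so $\operatorname{RHom}(Z,X)=\{-1,0,1\}$. For $N=W$ the map in degree $0$ sends $e_3\mapsto a_2$, an isomorphism, and in degree $-1$ sends $b_2b_1\mapsto xb_1=0$, so $\operatorname{RHom}(Z,W)=\{-1,0\}$. For $N=S$, $\operatorname{RHom}(P_2,S)=0$, so $\operatorname{RHom}(Z,S)=\operatorname{RHom}(P_3,S)$.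

For the maps out of $S$: since $\operatorname{RHom}(P_1,S)=\operatorname{RHom}(P_2,S)=0$, $\operatorname{RHom}(S,S)=\operatorname{RHom}(P_3,S)$. By (2), $\operatorname{RHom}(S,P_2)=0$ because $\operatorname{RHom}(P_2,S)=0$, and $\operatorname{RHom}(S,P_3)=0$ as $S\in\mathcal C$. So $\operatorname{RHom}(S,Z)=0$, and
$$\operatorname{RHom}^i(S,X)=\operatorname{RHom}^{i+1}(S,P_1)\cong D\operatorname{RHom}^{-i-1}(P_3,S).$$
Altogether, with rows for the source:

| | $Z$ | $X$ | $W$ | $S$ |
|---|---|---|---|---|
| $Z$ | $\{0\}$ | $\{-1,0,1\}$ | $\{-1,0\}$ | $\{-3,\dots,0\}$ |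
| $X$ | $\{-1\}$ | $\{0\}$ | $\{-1,0\}$ | $0$ |
| $W$ | $\{-1,0\}$ | $\{-1,0\}$ | $\{-1,0\}$ | $\{-3,\dots,0\}$ |
| $S$ | $0$ | $\{-1,0,1,2\}$ | not needed | $\{-3,\dots,0\}$ |

So $\operatorname{End}(Z)=\operatorname{End}(X)=\operatorname{End}(W)=\operatorname{End}(S)=k$, and the total graded endomorphism dimension $g(M)=\sum_i\dim\operatorname{RHom}^i(M,M)$ is
$$g(Z)=g(X)=1,\qquad g(W)=2,\qquad g(S)=4.$$

**Step 2: two triangles.** The octahedral axiom for $P_1\xrightarrow{a_1}P_2\xrightarrow{a_2}P_3$, and the subcomplex $Z\subset S$ with quotient $X[2]$, give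
$$X\to W\to Z\to X[1],\qquad Z\to S\to X[2]\to Z[1].\tag{4}$$
In a triangle with three nonzero indecomposable terms no map is zero, since a zero map would make the third term decomposable. So every map in (4) is nonzero. By the table each lies in a one-dimensional Hom space and therefore spans it.

**Step 3: projecting to $\mathcal C$.** As $\operatorname{RHom}(P_3,P_3)=k$, every $N\in\mathcal D$ has a triangle
$$M\to N\to Q\to M[1],\qquad Q=\bigoplus_iP_3[i]\otimes D\operatorname{Hom}(N,P_3[i]),\qquad M\in\mathcal C,\tag{5}$$
because $N\to Q$ induces an isomorphism $\operatorname{RHom}(Q,P_3)\to\operatorname{RHom}(N,P_3)$. Write $M=\operatorname{pr}N$. Since $\operatorname{RHom}(\mathcal C,P_3)=0$, this is a triangle functor $\operatorname{pr}:\mathcal D\to\mathcal C$, right adjoint to the inclusion. It is the identity on $\mathcal C$, kills $P_3$, and induces $\mathcal D/\operatorname{thick}(P_3)\cong\mathcal C$. It commutes with $s$ since $sP_3=P_3$. As $\delta P_3=P_3$, $\delta$ induces a duality of $\mathcal D/\operatorname{thick}(P_3)$, hence a duality $\delta_{\mathcal C}$ of $\mathcal C$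 with $\operatorname{pr}(\delta N)\cong\delta_{\mathcal C}(\operatorname{pr}N)$. For example $\operatorname{pr}P_2=\operatorname{fib}(a_2)=Z[-1]$ and $\operatorname{pr}P_1=\operatorname{fib}(a_1a_2)=W[-1]$.

For $M\in\mathcal C$ define its *lift* by the evaluation map:
$$\widetilde M=\operatorname{cone}\Big(\bigoplus_{j\ge1}P_3[-j]\otimes\operatorname{RHom}^j(P_3,M)\to M\Big).$$

**Lemma 11.** (a) If $N$ has no summand $P_3$ and $\operatorname{RHom}^{>0}(P_3,N)=0=\operatorname{RHom}^{>0}(N,P_3)$, then $N\cong\widetilde M$ for $M=\operatorname{pr}N$.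
(b) Let $T=P_3\oplus N_1\oplus N_2$ be basic silting, with $N_1,N_2$ indecomposable, and $M_l=\operatorname{pr}N_l$. Then $N_l\cong\widetilde{M_l}$, the object $M_1\oplus M_2$ is basic silting in $\mathcal C$, and
(H1) $\operatorname{RHom}^i(P_3,N_l)\cong\operatorname{RHom}^i(P_3,M_l)$ for $i\le0$;
(H2) $\dim\operatorname{Hom}(N_l,P_3)=\dim\operatorname{RHom}^1(P_3,M_l)$;
(H3) $\operatorname{Hom}(N_l,N_m)\to\operatorname{Hom}(M_l,M_m)$ is onto, with kernel the maps factoring through $\operatorname{add}P_3$.

**Proof.** (a) We identify the first map of $Q[-1]\to M\to N\to Q$ with the evaluation map. By hypothesis only $P_3[i]$ with $i\le0$ occur in $Q$. So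
$$Q[-1]=\bigoplus_{j\ge1}P_3[-j]\otimes D\operatorname{Hom}(N,P_3[1-j]),$$
and $P_3[-j]$ contributes to $\operatorname{RHom}(P_3,Q[-1])$ in degree $j$ only. Thus $\operatorname{RHom}^{\le0}(P_3,Q[-1])=0$. The map $\operatorname{Hom}(P_3,N)\to\operatorname{Hom}(P_3,Q)$ vanishes: otherwise some composite $P_3\to N\to Q\to P_3$ is nonzero in $\operatorname{End}(P_3)=k$, and $P_3$ is a summand of $N$. In
$$\operatorname{RHom}^{j-1}(P_3,N)\to\operatorname{RHom}^{j}(P_3,Q[-1])\to\operatorname{RHom}^j(P_3,M)\to\operatorname{RHom}^j(P_3,N)$$
the last term is $0$ for $j\ge1$. The first map is $0$ for $j=1$ by what was just said, and for $j\ge2$ since its source is $0$. So $\operatorname{RHom}^j(P_3,Q[-1])\cong\operatorname{RHom}^j(P_3,M)$ for all $j\ge1$. A map $\bigoplus_jP_3[-j]\otimes V_j\to M$ is the same as linear maps $V_j\to\operatorname{RHom}^j(P_3,M)$, which are the induced maps. Here they are isomorphisms, so $Q[-1]\to M$ is the evaluation map up to isomorphism, and $N\cong\widetilde M$.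

(b) The hypotheses of (a) hold for each $N_l$, because $T$ is basic silting.

(H1) For $i\le0$ consider $\operatorname{RHom}^i(P_3,Q[-1])\to\operatorname{RHom}^i(P_3,M_l)\to\operatorname{RHom}^i(P_3,N_l)\to\operatorname{RHom}^{i+1}(P_3,Q[-1])$. The first term is $0$. The last map is $0$: for $i<0$ its target is $0$, and for $i=0$ it is the vanishing map of (a).

(H2) As $\operatorname{RHom}(M_l,P_3)=0$, $\operatorname{Hom}(N_l,P_3)\cong\operatorname{Hom}(Q,P_3)$, whose dimension is the multiplicity of $P_3[-1]$ in $Q[-1]$. By (a) this is $\dim\operatorname{RHom}^1(P_3,M_l)$.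

(H3) and silting. Put $N=N_1\oplus N_2$, $M=\operatorname{pr}N$. Since $\operatorname{RHom}(M,Q)=0$, $\operatorname{Hom}(M,M[i])=\operatorname{Hom}(M,N[i])$. There is an exact sequence
$$\operatorname{Hom}(Q,N[i])\to\operatorname{Hom}(N,N[i])\to\operatorname{Hom}(M,N[i])\to\operatorname{Hom}(Q[-1],N[i]).$$
The last term is a sum of spaces $\operatorname{RHom}^{i+j}(P_3,N)$ with $j\ge1$, so it is $0$ for $i\ge0$. For $i>0$ also $\operatorname{Hom}(N,N[i])=0$, hence $\operatorname{Hom}(M,M[i])=0$. For $i=0$ we get surjectivity. The kernel consists of maps factoring through $N\to Q$. Since $\operatorname{Hom}(P_3[1-j],N)=\operatorname{RHom}^{j-1}(P_3,N)=0$ for $j\ge2$, such maps factor through $\operatorname{add}P_3$. Conversely $\operatorname{pr}$ kills maps factoring through $\operatorname{add}P_3$. Taking components gives (H3).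

Hence $\operatorname{End}(M_l)$ is a quotient of the local algebra $\operatorname{End}(N_l)$. If $M_l=0$, then $N_l\cong\widetilde0=0$, impossible. So $M_l$ is indecomposable. Also $M_1\not\cong M_2$, as $N_l\cong\widetilde{M_l}$ and $T$ is basic. Finally, $\operatorname{pr}$ is a triangle functor, is the identity on $\mathcal C$ and kills $P_3$, so $\operatorname{thick}(T)=\mathcal D$ implies $\operatorname{thick}(M_1\oplus M_2)=\mathcal C$. $\square$

**Step 4: all silting objects of $\mathcal C$.** For $k\ge0$ (an integer here) consider the pairs, read as direct sums,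
$$\beta=(W,Z),\qquad\alpha=(Z,X[1]),\qquad\gamma^1_k=(Z,S[k]),\qquad\gamma^2_k=(S,X[2+k]).$$

**Lemma 12.** $\mathcal C$ is silting-discrete, and its basic silting objects are exactly the $s^j(\cdot)[t]$ of these pairs, $j,t\in\mathbb Z$.

**Proof.** By Lemma 11(b) applied to $T=\Pi$, $\beta[-1]=(W[-1],Z[-1])$ is silting in $\mathcal C$, so all $s^j\beta[t]$ are. Now compute left mutations. All members have endomorphism ring $k$. So when $\operatorname{Hom}(N,N')$ is one-dimensional, a nonzero map $N\to N'$ is a left approximation; when it is zero, the approximation is $N\to0$ with cone $N[1]$. Use the table and (4).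

* $\beta$ at $W$: $W\to Z$ has cone $X[1]$, giving $\alpha$.
* $\beta$ at $Z$: $s\beta=(W,X)$ by Lemma 10(a), and $X\to W$ has cone $Z$. So $s\beta$ at $X$ gives $\beta$, and applying $s^{-1}$, $\beta$ at $Z$ gives $s^{-1}\beta$.
* $\alpha$ at $Z$: $Z\to X[1]$ has cone $W[1]$, giving $(W[1],X[1])=s\beta[1]$.
* $\alpha$ at $X[1]$: $X[1]\to Z$ has cone $S$, giving $\gamma^1_0$.
* $\gamma^1_0$ at $Z$: $Z\to S$ has cone $X[2]$, giving $\gamma^2_0$.
* $\gamma^1_k$, $k\ge1$, at $Z$: $\operatorname{Hom}(Z,S[k])=0$, giving $\gamma^1_{k-1}[1]$.
* $\gamma^1_k$ at $S[k]$: $\operatorname{RHom}(S,Z)=0$, giving $\gamma^1_{k+1}$.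
* $\gamma^2_0$ at $S$: $S\to X[2]$ has cone $Z[1]$, giving $(Z[1],X[2])=\alpha[1]$.
* $\gamma^2_k$, $k\ge1$, at $S$: $\operatorname{Hom}(S,X[2+k])=0$, giving $(S[1],X[2+k])=\gamma^2_{k-1}[1]$.
* $\gamma^2_k$ at $X[2+k]$: $\operatorname{RHom}(X,S)=0$, giving $\gamma^2_{k+1}$.

So everything on the list is reached by mutation and shift from the $s^j\beta[t]$, hence is silting, and the list is closed under left mutation. The endomorphism algebras are as follows. For $\alpha$ and $\beta$ there is a one-dimensional Hom space in each direction, and the composites are non-isomorphisms in rings equal to $k$, so zero; the algebra is the $2$-cycle with $\operatorname{rad}^2=0$. For $\gamma^1_0,\gamma^2_0$ it is the path algebra of type $A_2$. For $\gamma^1_k,\gamma^2_k$ with $k\ge1$ it is a product of two copies of the field. All are representation-finite. By Lemma 3 and (F6), $\mathcal C$ is silting-discrete. Any silting $U$ of $\mathcal C$ satisfies $\beta[-\ell]\ge U$ for large $\ell$, since $U\in\operatorname{thick}(\beta)$. By (F7) it is an iterated left mutation of $\beta[-\ell]$, hence on the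 list. $\square$

## 8. Lifts, intervals and patterns

Let $\mathcal S_0$ be the set of basic silting objects of $\mathcal D$ with summand $P_3$. By (F3), $T\in\mathcal S_0$ has the form $P_3\oplus N_1\oplus N_2$. By Lemmas 11 and 12 its projection $(M_1,M_2)$ is $s^j\xi$, with $\xi$ a shift $[t]$ of one of the four pairs. We say that $T$ is of *type* $\xi$, and of type $\alpha$ if it is of type $\alpha[t]$ for some $t$, and so on. Since $s$ fixes $P_3$, it commutes with lifting and preserves $\mathcal S_0$, and $s^{-j}T\cong P_3\oplus\widetilde{M_1}\oplus\widetilde{M_2}$ with $(M_1,M_2)=\xi$.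

The *interval* of $M_l$ is the set of degrees of $\operatorname{RHom}(P_3,M_l)$. It is unchanged by $s$, and by the table it is
$$[-1-m,-m]\ \text{ for }Z[m],X[m],W[m],\qquad[-3-m,-m]\ \text{ for }S[m],$$
with one-dimensional spaces. Call $M_l$ and $N_l$ *in* if the interval contains $0$ but not $1$, *out* if it contains $1$ but not $0$, *both* if it contains both, *free* if it contains neither. By (H1) and (H2), $\operatorname{Hom}(P_3,N_l)\ne0$ exactly for in and both, $\operatorname{Hom}(N_l,P_3)\ne0$ exactly for out and both, and these spaces have dimension $\le1$. So the pattern is preserved by $s$, and $\delta$ exchanges in and out. For $T=\Pi$, both $P_1$ and $P_2$ are "both".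

The following lifts are needed.

(L1) If the interval is contained in $(-\infty,0]$, then $\widetilde M=M$, by definition.

(L2) $\widetilde{Z[-1]}=P_2$ and $\widetilde{W[-1]}=P_1$. This is Lemma 11(b) for $T=\Pi$.

(L3) $\widetilde{Z[t]}=Y[t+2]$ for $t\le-2$. Recall $Y=(P_3\xrightarrow{b_2}P_2)$ in degrees $0,1$. Then $\operatorname{RHom}(P_3,Y)=0$, as $e_3\mapsto b_2$ is an isomorphism, and $\operatorname{RHom}(Y,P_3)=\{-1,0\}$, as $b_2a_2=0$. So $\operatorname{RHom}(Y[t+2],P_3)=\{t+1,t+2\}$ has no positive degrees. The object $Y$ is indecomposable, and no shift of it is $P_3$ because $\operatorname{RHom}(P_3,Y)=0$. The triangle $P_2[-1]\to Y\to P_3\to$ gives $\operatorname{pr}Y=\operatorname{pr}P_2[-1]=Z[-2]$. Apply Lemma 11(a).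

(L4) $\widetilde{S[-1]}=X'$. Since $xa_2=0$, $a_2$ in degree $0$ defines $X'\to P_3$ with cone $S$. So $\operatorname{pr}X'=S[-1]$. As $b_2b_1a_1=0=b_2x$, $\operatorname{RHom}(P_3,X')=\{-2,-1,0\}$. The complex $\operatorname{Hom}(X',P_3)$ is $ka_2\to ka_2\to ka_1a_2$ in degrees $0,1,2$ with maps $xa_2=0$ and $a_2\mapsto a_1a_2$, so $\operatorname{RHom}(X',P_3)=\{0\}$. The object $X'$ is indecomposable and not $P_3$, since $\operatorname{RHom}(P_3,X')\ne\{0\}$. Apply Lemma 11(a).

(L5) $\widetilde{S[-2]}=U$, where
$$U=\Big(P_1\xrightarrow{(a_1,0)}P_2\oplus P_3\xrightarrow{\binom{x}{b_2}}P_2\Big)\ \text{ in degrees }-1,0,1.$$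
The subcomplex $X'[-1]$ has quotient $P_3$, so $\operatorname{pr}U=\operatorname{pr}X'[-1]=S[-2]$. The complex $\operatorname{Hom}(P_3,U)$ is $kb_2b_1\to kb_2\oplus ke_3\to kb_2$ with first map $0$ and second $b_2\mapsto b_2x=0$, $e_3\mapsto b_2$. So $\operatorname{RHom}(P_3,U)=\{-1,0\}$, and $\operatorname{Hom}(P_3,U)$ is spanned by $u=(b_2,0)$. The complex $\operatorname{Hom}(U,P_3)$ is $ka_2\to ka_2\oplus ke_3\to ka_1a_2$ in degrees $-1,0,1$ with first map $(xa_2,b_2a_2)=0$ and second $a_2\mapsto a_1a_2$, $e_3\mapsto0$. So $\operatorname{RHom}(U,P_3)=\{-1,0\}$, and $\operatorname{Hom}(U,P_3)$ is spanned by the projection $w$ to $P_3$. As $uw=0$, $U$ has no summand $P_3$. Apply Lemma 11(a).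

## 9. Endomorphism algebras of silting objects containing $P_3$

Recall that a *string algebra* is $kQ/I$ with $I$ generated by paths, at most two arrows into and at most two out of each vertex, and for each arrow at most one continuation on either side by an arrow with nonzero product. A *band* is a cyclic reduced walk of arrows and inverse arrows all of whose powers contain no zero path. For the Kronecker algebra with arrows $u,v$, the walk $uv^{-1}$ is a band. In a finite-dimensional algebra a band contains both arrows and inverse arrows, since long paths vanish. So it passes through a vertex along two different incoming arrows, and through a vertex along two different outgoing ones. By Butler–Ringel, a string algebra without bands is representation-finite.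

**Lemma 13.** Let $B$ be basic with three vertices, $e_iBe_i=k$, $\dim e_iBe_j\le1$ for $i\ne j$, and not all six $e_iBe_j$ $(i\ne j)$ nonzero. Then $B$ is representation-finite.

**Proof.** There are no loops and at most one arrow $i\to j$. Paths $i\to j\to i$ vanish, being in $e_i(\operatorname{rad}B)e_i=0$. A path of length $3$ either contains such a subpath or has the form $i\to j\to k\to i$, hence vanishes as well. If there is an arrow $i\to k$, it spans $e_iBe_k$, so $e_iBe_k\cap\operatorname{rad}^2B=0$ and the path $i\to j\to k$ vanishes. For $i\ne k$ there is only one possible path of length $2$ from $i$ to $k$. So all relations are generated by paths. The only possibly nonzero continuation of an arrow $i\to j$ is $j\to k$ with $k$ the third vertex, and similarly on the left. So $B$ is a string algebra.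

Suppose there is a band. If a maximal directed piece of it is $i\to j\to k$, nonzero, then $i,j,k$ are distinct and there is no arrow $i\to k$. But the band continues with the inverse of another arrow into $k$, which must be $i\to k$: a contradiction. So all directed pieces have length $1$. Starting with $i\to j$, each next letter is forced: the band runs $i\to j\leftarrow k\to i\leftarrow j\to k\leftarrow i$. So all six arrows exist, contrary to assumption. $\square$

**Proposition 14.** For every $T\in\mathcal S_0$ the algebra $\operatorname{End}(T)$ is $\tau$-tilting finite.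

**Proof.** By the action of $s$ we may assume $T=P_3\oplus N_1\oplus N_2$, $N_l=\widetilde{M_l}$, with $(M_1,M_2)$ equal to a shift of $\alpha,\beta,\gamma^1_k$ or $\gamma^2_k$. Let $B=\operatorname{End}(T)$. Call the space of maps in $\operatorname{Hom}(N_l,N_m)$ factoring through $\operatorname{add}P_3$ the *$P_3$-part*. By (H3),
$$\dim\operatorname{Hom}(N_l,N_m)=\dim\operatorname{Hom}(M_l,M_m)+\dim(P_3\text{-part}).\tag{6}$$
The $P_3$-part is spanned by a composite $N_l\to P_3\to N_m$ of spanning maps. It has dimension $\le1$, and is zero unless $N_l$ is out or both and $N_m$ is in or both. By the table $\dim\operatorname{Hom}(M_l,M_m)\le1$ and $\operatorname{End}(M_l)=k$. If $N_1,N_2$ are not both of pattern "both", then one of the four spaces between $P_3$ and the $N_l$ is zero. Hence Lemma 13 applies whenever all spaces (6) have dimension $\le1$, $\operatorname{End}(N_l)=k$, and some $N_l$ is not "both".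

**Type $\alpha[t]$:** $(M_1,M_2)=(Z[t],X[t+1])$, with intervals $[-1-t,-t]$ and $[-2-t,-1-t]$. For $t\ge1$ and $t\le-4$ both are free, for $t=0$ the pattern is (in, free), for $t=-3$ it is (free, out). In these cases all $P_3$-parts vanish and Lemma 13 applies.

For $t=-1$, $T=P_3\oplus P_2\oplus X$ by (L1), (L2). We have $\operatorname{Hom}(P_2,X)=kp$, $\operatorname{Hom}(X,P_2)=kq$ with $q$ given by $x$, $\operatorname{End}(X)=k$, $\operatorname{Hom}(P_3,X)=kb_2p$, and $\operatorname{Hom}(X,P_3)=0$ as $a_1a_2\ne0$. So $B$ is generated by $p,q,a_2,b_2$, and $qp=0$ (nilpotent in $k$), $b_2a_2=0$, $pq=x=a_2b_2$. Sending $a_1,b_1,a_2,b_2$ to $q,p,a_2,b_2$ shows that $B$ is a quotient of $\Pi$, hence $\tau$-tilting finite by Lemma 3(b).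

For $t=-2$ the pattern is (out, both). Then $\delta T\in\mathcal S_0$, and its projection consists of $\delta_{\mathcal C}M_1,\delta_{\mathcal C}M_2$. A duality preserves $g$, so both have $g=1$. The values of $g$ on the pairs $\alpha,\beta,\gamma^1_k,\gamma^2_k$ are $\{1,1\},\{2,1\},\{1,4\},\{4,1\}$, so $\delta T$ is of type $\alpha[t']$ for some $t'$. Its patterns are in and both in some order, and by the list above this forces $t'=-1$. So $\operatorname{End}(\delta T)$ is a quotient of $\Pi$, and $B=\operatorname{End}(\delta T)^{op}$ is $\tau$-tilting finite.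

**Type $\beta[t]$:** both members have interval $[-1-t,-t]$. For $t=-1$, $T=\Pi$, which is $\tau$-tilting finite. For $t=0$ both are in, for $t=-2$ both are out, otherwise both are free. So all $P_3$-parts vanish and Lemma 13 applies.

**Type $\gamma^1_k[t]$:** $(M_1,M_2)=(Z[t],S[k+t])$, with intervals $[-1-t,-t]$ and $[-3-k-t,-k-t]$. Recall $\operatorname{RHom}(S,Z)=0$, and $\operatorname{Hom}(M_1,M_2)=\operatorname{Hom}(Z,S[k])$ is one-dimensional for $k=0$ and zero for $k\ge1$.

*Case $t\ge0$.* Both intervals lie in $(-\infty,0]$, so no member is out or both. Lemma 13 applies.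

*Case $t=-1$.* Here $N_1=P_2$.

If $k=0$, then $N_2=X'$ by (L4). The complex $\operatorname{Hom}(P_2,X')$ is $kb_1\to\langle e,x\rangle\to\langle e,x\rangle$ with last map $e\mapsto x$, $x\mapsto0$. So $\operatorname{Hom}(P_2,X')=ki$ with $i$ the inclusion in degree $0$. Also $\operatorname{Hom}(P_3,X')=kb_2i$ and $\operatorname{Hom}(X',P_3)=kf$ with $f$ given by $a_2$. Moreover $\operatorname{Hom}(X',P_2)=kx$, where the map given by $x$ is $fb_2$. Finally $if=a_2$, $ifb_2=x$, and $\operatorname{End}(X')=k$ by Lemma 10. So $B$ is generated by the oriented cycle $P_2\xrightarrow{i}X'\xrightarrow{f}P_3\xrightarrow{b_2}P_2$. It is a Nakayama algebra, hence representation-finite.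

If $k=1$, then $N_2=S$. We have $\operatorname{RHom}(P_2,S)=0=\operatorname{RHom}(S,P_2)$, $\operatorname{RHom}(S,P_3)=0$, $\operatorname{End}(S)=k$ and $\operatorname{Hom}(P_3,S)=kc$ with $c$ the identity onto the last term. So $B$ has arrows $a_2:P_2\to P_3$, $b_2:P_3\to P_2$, $c:P_3\to S$ with relations $b_2a_2=0$, $a_2c=0$. It is a string algebra in which no vertex has two incoming arrows, so it has no bands.

If $k\ge2$, then $N_2=S[k-1]$ is free and orthogonal to $P_2$ in both directions. So $B=k\times\operatorname{End}(P_2\oplus P_3)$. The second factor has arrows $a_2,b_2$ only and is Nakayama.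

*Case $t=-2$.* Here $N_1=Y$ by (L3). Its interval is $[1,2]$, so it is out, $\operatorname{Hom}(P_3,Y)=0$ and $\operatorname{End}(Y)=k$. The interval of $M_2=S[k-2]$ is $[-1-k,2-k]$. Also $\operatorname{Hom}(N_2,Y)=0$, since $\operatorname{RHom}(S,Z)=0$ and $Y$ is neither in nor both.

If $k\ge3$, $N_2$ is free and all $P_3$-parts vanish.
If $k=2$, $N_2=S$ is in, $\operatorname{End}(S)=k$, and $\operatorname{Hom}(Y,S)$ equals its $P_3$-part, of dimension $\le1$.
If $k=1$, $N_2=X'$, $\operatorname{End}(X')=k$, and $\operatorname{Hom}(Y,X')$ equals its $P_3$-part, of dimension $\le1$.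
In these cases Lemma 13 applies.

If $k=0$, then $N_2=U$ by (L5). Let $y:Y\to P_3$ be $e_3$ in degree $0$; it spans $\operatorname{Hom}(Y,P_3)$. We show $yu=0$ and $wu=0$. The map $yu$ is $(b_2,0):P_3\to P_2\oplus P_3$ in degree $0$ and zero in degree $1$. The homotopy $(1,-a_2):Y^1=P_2\to U^0=P_2\oplus P_3$ produces in degree $0$ the map $b_2(1,-a_2)=(b_2,0)$, and in degree $1$ the map $x-a_2b_2=0$. So $yu=0$. The map $wu$ is, in degree $0$, $b_2$ from $P_3$ to $P_2$ and zero on $P_2$, and vanishes in the other degrees. Take the homotopy consisting of $(1,-a_2):U^1\to U^0$ and of $U^0\to U^{-1}=P_1$ equal to $-b_1$ on $P_2$ and $0$ on $P_3$. In degree $0$ it produces on $P_3$ the map $b_2(1,-a_2)=(b_2,0)$, and on $P_2$ the map $x(1,-a_2)-b_1(a_1,0)=(x-x,-xa_2)=0$. In degree $1$ it produces $x-a_2b_2=0$, and in degree $-1$ it produces $-a_1b_1=0$. So $wu=0$. Hence the $P_3$-parts of $\operatorname{Hom}(Y,U)$ and $\operatorname{End}(U)$ vanish, $\operatorname{End}(U)=k$, $\dim\operatorname{Hom}(Y,U)=1$, and Lemma 13 applies.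

*Case $t\le-3$.* The interval of $M_1$ is $[-1-t,-t]\subset[2,\infty)$, so $N_1$ is free, $\operatorname{End}(N_1)=k$, and a $P_3$-part can occur only in $\operatorname{End}(N_2)$. Maps in it factor through $P_3$, so they are compositions of radical maps and give no loop. Also $\operatorname{Hom}(N_2,N_1)=0$.
If $k\ge1$, then $\operatorname{Hom}(N_1,N_2)=0$ too, $N_1$ is isolated, and $\operatorname{End}(P_3\oplus N_2)$ has at most one arrow in each direction and no loops, so it is Nakayama.
If $k=0$, the arrows are among $v:N_1\to N_2$, $w:N_2\to P_3$, $u:P_3\to N_2$. Here $vw=0$ since $\operatorname{Hom}(N_1,P_3)=0$, and $uw=0$ since it is a non-isomorphism in $\operatorname{End}(P_3)=k$. The only other path of length $2$ is $wu$, so the relations are generated by paths. This is a string algebra in which no vertex has two outgoing arrows, so it has no bands.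

**Type $\gamma^2_k[t]$:** $\delta T\in\mathcal S_0$, and by the values of $g$ it is of type $\gamma^1$ or $\gamma^2$. Let $M'=\delta_{\mathcal C}(S[t])$ be its member with $g=4$ and $M''=\delta_{\mathcal C}(X[2+k+t])$ its member with $g=1$. Up to shift, $\operatorname{RHom}(M',M'')$ is $\operatorname{RHom}(X,S)=0$. For type $\gamma^1$ the corresponding space is $\operatorname{RHom}(S,Z)=0$, for type $\gamma^2$ it is $\operatorname{RHom}(S,X)\ne0$. So $\delta T$ is of type $\gamma^1$, and $B=\operatorname{End}(\delta T)^{op}$ is $\tau$-tilting finite by the previous case. $\square$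

## 10. Mutation at $P_3$, and the end of the proof for $A_3$

**Proposition 15.** The preprojective algebra of type $A_3$ is silting-discrete.

**Proof.** Let $\mathcal S$ be the set of basic silting objects with a summand in $O$, so that $\mathcal S=G\mathcal S_0$. It contains $\Pi$.

**Step 1: reduction to mutation at $P_3$.** We claim that $\mathcal S$ is closed under irreducible left mutation. Applying an element of $G$, we may start from $T=P_3\oplus N_1\oplus N_2\in\mathcal S_0$ with $N_l=\widetilde{M_l}$ and $(M_1,M_2)$ a shift of one of the four pairs. An irreducible left mutation exchanges one indecomposable summand. If it is some $N_l$, then $P_3$ stays. If it is $P_3$, replaced by $P_3'$, we must show that some $N_l\in O$ or $P_3'\in O$.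

**Step 2: most lifts are in $O$.** If $M_l=Z[m]$ with $m\ne-1$, then $N_l$ is $Z[m]$ for $m\ge0$, by (L1), and $Y[m+2]$ for $m\le-2$, by (L3). Both are in $O$ by Lemma 10. Since $X[m]=s(Z[m])$ and $s$ commutes with lifting, the same holds for $M_l=X[m]$ with $m\ne-1$. This settles:

* $\alpha[t]$: $Z[t]$ and $X[t+1]$ cannot both have shift $-1$.
* $\beta[t]$: for $t\ne-1$ use $Z[t]$; for $t=-1$, $T=\Pi$ and $P_1\in O$.
* $\gamma^1_k[t]$ with $t\ne-1$.
* $\gamma^2_k[t]$ with $2+k+t\ne-1$.

**Step 3: $\gamma^1_k[-1]$.** Here $T=P_3\oplus P_2\oplus N_2$.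
If $k=0$, then $N_2=X'\in O$.
If $k=1$, then $N_2=S$, and $\operatorname{Hom}(P_2,S)=\operatorname{Hom}(S,P_2)=0$. The left approximation of $P_3$ is $(b_2,c):P_3\to P_2\oplus S$, and it is minimal. Its cone has terms $P_1$, $P_2$, $P_3\oplus P_2$, $P_2\oplus P_3$ in degrees $-3,\dots,0$. In the last differential the summand $P_3$ maps by $(b_2,1)$ and $P_2$ by $(0,a_2)$. Cancelling $P_3$ along the identity leaves $(P_1\xrightarrow{a_1}P_2\xrightarrow{x}P_2\xrightarrow{-a_2b_2}P_2)\cong V$. So $P_3'=V\in O$.
If $k\ge2$, then $N_2=S[k-1]$ and $\operatorname{Hom}(P_3,S[k-1])=0$. So the approximation is $b_2:P_3\to P_2$, and $P_3'=X_3\in O$.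

**Step 4: $\gamma^2_k[t]$ with $t=-3-k$.** Since $X[-1]=s(Z[-1])$, $s^{-1}T=P_3\oplus P_2\oplus N'$, where $N'$ is the lift of $s^{-1}S[-3-k]$, with interval $[k,k+3]$. It suffices to treat $s^{-1}T$. If $k\ge1$, then $\operatorname{Hom}(P_3,N')=0$ by (H1). So the approximation of $P_3$ is $b_2:P_3\to P_2$, and the new summand is $X_3\in O$.

Let $k=0$. By Lemma 6 for the vertex $1$, and since $X'$ is indecomposable, $T_0=P_3\oplus P_2\oplus X'$ is basic silting. By (L2) and (L4) its projection is $(Z[-1],S[-1])=\gamma^1_0[-1]$. Put
$$T_1=\delta T_0=P_3\oplus P_2\oplus E\in\mathcal S_0.$$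
Its projection has members $\operatorname{pr}E$ with $g=4$ and $\operatorname{pr}P_2$ with $g=1$, and $\operatorname{RHom}(\operatorname{pr}E,\operatorname{pr}P_2)\cong\operatorname{RHom}(Z[-1],S[-1])\ne0$. As in the last case of Proposition 14, this excludes type $\gamma^1$. So the projection of $T_1$ is $s^j\gamma^2_{k'}[t']$ for some $j,k',t'$, with $E$ lifting $s^jS[t']$ and $P_2$ lifting $s^jX[2+k'+t']$. The complex $\operatorname{Hom}(P_3,E)$ is $kb_2\to kb_2\to kb_2b_1$ in degrees $0,1,2$, with first map $b_2x=0$ and second map $b_2\mapsto b_2b_1$ an isomorphism. So $\operatorname{RHom}(P_3,E)=\{0\}$. By (H1) the interval $[-3-t',-t']$ meets $(-\infty,0]$ exactly in $\{0\}$, hence $t'=-3$. And $P_2$ is "both", so the interval of $X[2+k'+t']$ is $[0,1]$ and $2+k'+t'=-1$, hence $k'=0$. So $T$ and $s^{-j}T_1$ both project to $\gamma^2_0[-3]$. By Lemma 11, $T\cong s^{-j}T_1$. It contains $s^{-j}E\in O$, and this summand is kept when $P_3$ is mutated. This proves the claim.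

**Step 5: discreteness.** By the claim every iterated irreducible left mutation of $\Pi$ lies in $\mathcal S=G\mathcal S_0$. Autoequivalences preserve endomorphism algebras, so by Proposition 14 its endomorphism algebra is $\tau$-tilting finite. By Lemma 3(a) and (F6), $\Pi$ is silting-discrete. $\square$

Propositions 1, 4, 7 and 15 together cover every Dynkin type, and Theorem 2 is proved. $\blacksquare$
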